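# Bound states of the Robin Laplacian in a planar sector

## 1. One exponential in the corner, and the guess that it is alone

A boundary condition $\partial_n u=u$, with $n$ the exterior normal, rewards a function for sitting near the boundary. In an infinite sector with opening angle smaller than $\pi$, the tip is close to both sides at once, so one expects a bound state at the tip. If the angle is at least $\pi$, the two sides do not help each other and one expects none. The first guess is therefore: *one corner, one bound state*, so one bound state if the angle is less than $\pi$ and none otherwise. We set up the problem, test this guess by hand, see it fail for narrow sectors, correct it, and prove the corrected version.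

**Setting.** Let $\alpha\in(0,2\pi)$, $\beta=\alpha/2\in(0,\pi)$, and
$$S=S_\alpha=\{(r,\varphi):r>0,\ |\varphi|<\beta\}\subset\mathbb R^2$$
in polar coordinates. In Cartesian coordinates $S=\{x>|y|\cot\beta\}$, a domain above a Lipschitz graph. We use these textbook facts: restrictions to $\overline S$ of functions in $C_c^\infty(\mathbb R^2)$, written $C_c^\infty(\overline S)$, are dense in $H^1(S)$; $H^1(S)\subset L^p(S)$ for $2\le p<\infty$; and functions in $H^1(S)$ have a trace in $L^2(\partial S)$. The last fact is visible here. On both rays the exterior normal has $x$-component $n_x=-\sin\beta$, so for $v\in C_c^\infty(\overline S)$ the divergence theorem gives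
$$\sin\beta\int_{\partial S}|v|^2ds=-\int_S\partial_x|v|^2dx\le 2\|v\|_{L^2}\|\nabla v\|_{L^2}.$$
Hence $\int_{\partial S}|v|^2\le\varepsilon\|\nabla v\|^2+C_\varepsilon\|v\|^2$ for every $\varepsilon>0$, and the form below is closed and bounded from below on $H^1(S)$.

**Definition (Robin Laplacian).** $-\Delta^{\mathrm{Rob},1}_{S_\alpha}$ is the self-adjoint operator associated with the form
$$u\mapsto\int_S|\nabla u|^2dx-\int_{\partial S}|u|^2ds,\qquad u\in H^1(S).$$
A number $\lambda$ is an eigenvalue iff there is $0\ne U\in H^1(S)$ with $\int_S\nabla U\cdot\nabla V-\int_{\partial S}UV=\lambda\int_S UV$ for all $V\in H^1(S)$; formally, $-\Delta U=\lambda U$ in $S$ and $\partial_nU=U$ on $\partial S$.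

The essential spectrum is $[-1,+\infty)$, and there are finitely many eigenvalues below $-1$; their number, with multiplicity, is $m(\alpha)$. An eigenvalue in $(-1,\infty)$ would be *embedded* in the essential spectrum.

*Example (half-line).* The one-dimensional form $q[f]=\int_0^\infty|f'|^2-|f(0)|^2$ on $H^1(0,\infty)$ satisfies $q[f]+\|f\|^2=\int_0^\infty|f'+f|^2\ge0$, with equality only for multiples of $e^{-x}$. So its lowest eigenvalue is $-1$, with eigenfunction $e^{-x}$. This explains the number $-1$: far from the tip, a function can decay like $e^{-t}$ in the distance $t$ to a side.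

**Rescaling.** Let $\lambda=-1/c^2<0$ with $c>0$, and put $u(x)=U(cx)$, $v(x)=V(cx)$. Then $\int\nabla U\cdot\nabla V=\int\nabla u\cdot\nabla v$, $\int UV=c^2\int uv$ and $\int_{\partial S}UV=c\int_{\partial S}uv$. So $\lambda=-1/c^2$ is an eigenvalue iff there is $0\ne u\in H^1(S)$ with
$$\int_S(\nabla u\cdot\nabla v+uv)\,dx=c\int_{\partial S}uv\,ds\qquad\text{for all }v\in H^1(S),\tag{1}$$
that is, $\Delta u=u$ in $S$ and $\partial_nu=cu$ on $\partial S$. Moreover $\lambda<-1$ iff $c<1$. Taking $v=\bar u$,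
$$\int_S(|\nabla u|^2+|u|^2)=c\int_{\partial S}|u|^2.\tag{2}$$
In particular, *a solution of (1) with zero trace is zero*. We use this constantly.

**The one exponential.** If $\beta<\pi/2$, the function $e^{-x}$ is in $H^1(S)$, satisfies $\Delta u=u$, and $\partial_ne^{-x}=-n_xe^{-x}=\sin\beta\,e^{-x}$. So it solves (1) with $c=\sin\beta$, and $-1/\sin^2\beta$ is an eigenvalue. The guess says that this is all.

**Test 1: the right angle.** Rotate $S_{\pi/2}$ to the quadrant $\{X>0,Y>0\}$. The form is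
$$\mathcal Q[u]=\int_0^\infty q[u(\cdot,Y)]\,dY+\int_0^\infty q[u(X,\cdot)]\,dX$$
with $q$ from the half-line example. Let $e(x)=\sqrt2\,e^{-x}$, a unit vector.

We claim $q[f]\ge0$ if $f\in H^1(0,\infty)$, $f\perp e$. Put $g(x)=\int_0^\infty e^{-s}f(x+s)\,ds$. Then $\|g\|\le\|f\|$, $g'=g-f$, and $g(0)=0$ since $f\perp e$. So $g\in H^2$, $f=g-g'$ and $f+f'=g-g''$. Because $g(0)=0$, $\|f\|^2=\|g\|^2+\|g'\|^2=\langle g-g'',g\rangle\le\|f'+f\|\,\|f\|$. So $\|f\|^2\le\|f'+f\|^2=q[f]+\|f\|^2$.

An integration by parts shows that the sesquilinear form of $q$ at $(e,h)$ is $-\langle e,h\rangle$. With $P$ the orthogonal projection onto $e$, it follows that $q[f]=-\|Pf\|^2+q[(1-P)f]\ge-\|Pf\|^2$. Hence $\mathcal Q[u]\ge-\|P_Xu\|^2-\|P_Yu\|^2$. The projections $P_X,P_Y$ commute; if $u\perp e\otimes e$ then $P_XP_Yu=0$, so $P_Xu\perp P_Yu$ and $\mathcal Q[u]\ge-\|u\|^2$. Now $e\otimes e$ is an eigenfunction with eigenvalue $-2=-1/\sin^2(\pi/4)$, and an eigenfunction for an eigenvalue below $-1$ can have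 no component orthogonal to it (such a component would be an eigenfunction for the same eigenvalue, with $\mathcal Q<-\|\cdot\|^2$). So $m(\pi/2)=1$: the guess is right here.

**Test 2: angles $\alpha\ge\pi$.**

**Lemma 1.** If $\beta\ge\pi/2$ and $c\le1$, then (1) has only the solution $u=0$.

*Proof.* Let $Q_\pm=\{\beta-\frac\pi2<\pm\varphi<\beta\}\subset S$. These are disjoint quarter-planes, each with one side on $\partial S$; use coordinates $s$ along that side and $t$ normal to it. By the half-line example, $\int_0^\infty(|u_t|^2+|u|^2)\,dt\ge|u|_{t=0}|^2$. Hence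
$$\int_S(|\nabla u|^2+|u|^2)\ge\int_{\partial S}|u|^2+\int_{Q_+\cup Q_-}|u_s|^2 .$$
By (2) the left side is $c\int_{\partial S}|u|^2\le\int_{\partial S}|u|^2$. So $u_s=0$ in $Q_\pm$. Since $u\in L^2$, $u=0$ in $Q_\pm$; the trace vanishes, and $u=0$. $\square$

**Test 3: nothing below $-1/\sin^2\beta$.**

**Lemma 2.** Let $\beta\in(0,\pi)$ and $c\le\sin\beta$. If $c<\sin\beta$, then (1) has only the zero solution. If $c=\sin\beta$, the solution space is $\mathbb Ce^{-x}$ for $\beta<\pi/2$ and $\{0\}$ for $\beta\ge\pi/2$.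

*Proof.* For $v\in C_c^\infty(\overline S)$, $|\nabla v+ve_x|^2=|\nabla v|^2+\partial_x|v|^2+|v|^2$. Integrating, with $n_x=-\sin\beta$, and then by density for all $v\in H^1(S)$,
$$\int_S|\nabla v+ve_x|^2=\int_S(|\nabla v|^2+|v|^2)-\sin\beta\int_{\partial S}|v|^2.\tag{3}$$
If $u$ solves (1), the right side for $v=u$ is $(c-\sin\beta)\int_{\partial S}|u|^2\le0$ by (2). So $\nabla(e^xu)=e^x(\nabla u+ue_x)=0$ and $u=\mathrm{const}\cdot e^{-x}$. If $c<\sin\beta$, the trace vanishes too, so $u=0$. If $c=\sin\beta$ and $\beta<\pi/2$, $e^{-x}$ is a solution. If $\beta\ge\pi/2$, then $S\supset\{x>0\}$ and $e^{-x}\notin L^2(S)$, so the constant is $0$. $\square$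

So the guess has survived: the ground state is the exponential, and it is simple.

## 2. Reflected exponentials: the guess fails for $\alpha<\pi/3$

Is there a solution with $c\ne\sin\beta$ made of several exponentials? Start with $e^{-r\cos\varphi}=e^{-x}$, whose normal derivative on $\varphi=\beta$ is $\sin\beta\,e^{-r\cos\beta}$. Its mirror image in the line $\varphi=\beta$ is $e^{-r\cos(\varphi-2\beta)}$, with the same values on that ray and the opposite normal derivative. The combination $e^{-r\cos\varphi}+b\,e^{-r\cos(\varphi-2\beta)}$ satisfies $\partial_nu=cu$ on $\varphi=\beta$ iff $(1-b)\sin\beta=c(1+b)$. By symmetry, add $b\,e^{-r\cos(\varphi+2\beta)}$ for the other ray. But this third term also lives on the ray $\varphi=\beta$. There it equals $b\,e^{-r\cos3\beta}$ with normal derivative $b\sin3\beta\,e^{-r\cos3\beta}$, and nothing pairs with it. It satisfies the Robin condition by itself iff $c=\sin3\beta$. All three terms decay in $S$ iff $3\beta<\pi/2$. So for $\alpha<\pi/3$,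
$$u_2=e^{-r\cos\varphi}+b_1\big(e^{-r\cos(\varphi-2\beta)}+e^{-r\cos(\varphi+2\beta)}\big),\qquad b_1=-\frac{\sin3\beta-\sin\beta}{\sin3\beta+\sin\beta}=-\frac{\tan\beta}{\tan2\beta},$$
solves (1) with $c=\sin3\beta$, and $-1/\sin^2(3\beta)<-1$ is a second eigenvalue. The first guess is false for $\alpha<\pi/3$. The corrected guess is that these chains of reflections give everything. Put
$$\overline k(\alpha)=\max\Big\{k\in\{0\}\cup\mathbb N:2k-1<\frac\pi\alpha\Big\},$$
$$\mathcal C(\alpha)=\varnothing\ \text{ if }\alpha\ge\pi,\qquad \mathcal C(\alpha)=\Big\{\sin\frac\alpha2,\sin\frac{3\alpha}2,\dots,\sin\frac{(2\overline k(\alpha)-1)\alpha}2\Big\}\ \text{ if }\overline k(\alpha)>0 .$$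

Grebenkov, Levitin and Polterovich ("Spectral properties of the Dirichlet-to-Neumann map for the Helmholtz equation", arXiv:2604.11526) recall, crediting Lyalinov, that the $-\tilde c^{-2}$, $\tilde c\in\mathcal C(\alpha)$, are eigenvalues below $-1$, so that $m(\alpha)\ge\overline k(\alpha)$; moreover, $m=\overline k=0$ for $\alpha\ge\pi$ and $m=\overline k=1$ for $\alpha\in[\pi/3,\pi)$. The problem is whether there are others. Our proof does not rely on these facts.

**Theorem A.** For every $\alpha\in(0,2\pi)$ the eigenvalues of $-\Delta^{\mathrm{Rob},1}_{S_\alpha}$ below $-1$ are exactly $-\tilde c^{-2}$, $\tilde c\in\mathcal C(\alpha)$, and each is simple. Hence $m(\alpha)=\overline k(\alpha)$, which equals $\lceil(\pi-\alpha)/(2\alpha)\rceil$ for $\alpha<\pi$ and $0$ for $\alpha\ge\pi$.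

**Theorem B.** For every $\alpha\in(0,2\pi)$ the whole point spectrum is $\{-\tilde c^{-2}:\tilde c\in\mathcal C(\alpha)\}$, with all eigenvalues simple. In particular there is no eigenvalue at the threshold $-1$ and none embedded in $(-1,\infty)$. The eigenfunction for $\tilde c=\sin\theta$, $\theta=(2k-1)\beta<\frac\pi2$, is $x\mapsto u_k(x/\tilde c)$ with
$$u_k=\sum_{m=-(k-1)}^{k-1}b_{|m|}\,e^{-r\cos(\varphi-2m\beta)},\qquad b_0=1,\quad b_m=-b_{m-1}\frac{\sin\theta-\sin((2m-1)\beta)}{\sin\theta+\sin((2m-1)\beta)} .\tag{4}$$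

The formula for $\overline k$: for $\alpha<\pi$, $2k-1<\pi/\alpha$ means $k<\frac{\pi+\alpha}{2\alpha}$, and the largest such integer is $\lceil\frac{\pi+\alpha}{2\alpha}\rceil-1=\lceil\frac{\pi-\alpha}{2\alpha}\rceil$.

*Example.* For $\alpha=\pi/6$, $\beta=\pi/12$, there are $\lceil5/2\rceil=3$ eigenvalues, from the angles $15^\circ,45^\circ,75^\circ$: $-4(2+\sqrt3)$, $-2$, $-4(2-\sqrt3)\approx-1.07$.

*Consequences of Theorem B.* For Robin parameter $\gamma>0$, scaling multiplies all eigenvalues by $\gamma^2$. The functions $u_k$ are even in $\varphi$ and the eigenvalues are simple, so all eigenfunctions are even. Extending eigenfunctions of the half-sector $\{0<\varphi<\beta\}$, with Robin condition on $\varphi=\beta$, evenly or oddly across $\varphi=0$, we see: with Neumann condition on $\varphi=0$ the half-sector has exactly the eigenvalues above, and with Dirichlet condition on $\varphi=0$ it has none at all.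

**Lemma 3 (existence).** If $c=\sin\theta$ with $\theta=(2k-1)\beta<\frac\pi2$, $k\ge1$, then $u_k\ne0$ and $u_k$ solves (1).

*Proof.* Write $s_m=\sin((2m-1)\beta)$. For $|m|\le k-1$ and $|\varphi|\le\beta$, $|\varphi-2m\beta|\le(2k-1)\beta<\frac\pi2$. So each term and its derivatives decay exponentially in $S$. Since $r\cos(\varphi-2m\beta)=x\cos2m\beta+y\sin2m\beta$, we have $\Delta u_k=u_k$, and the terms are smooth in the whole plane. By Green's formula, (1) amounts to $\partial_nu_k=cu_k$ on $\partial S$, and by evenness it suffices to check this on $\varphi=\beta$. There $\partial_n=\frac1r\partial_\varphi$, and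
$$\partial_ne^{-r\cos(\varphi-2m\beta)}=\sin(\beta-2m\beta)\,e^{-r\cos(\beta-2m\beta)}=-s_m\,e^{-r\cos((2m-1)\beta)} .$$
For $1\le m\le k-1$ the terms $m$ and $1-m$ have the same exponential on this ray, $s_{1-m}=-s_m$, and $b_{|1-m|}=b_{m-1}$. Together they satisfy the Robin condition iff $-b_ms_m+b_{m-1}s_m=c(b_m+b_{m-1})$, which is the recursion (4). The only unpaired term is $m=-(k-1)$, with normal derivative $\sin((2k-1)\beta)=c$ times itself. So the condition holds.

Since $c>s_m>0$ for $1\le m\le k-1$, $b_{k-1}\ne0$. The exponents $\cos((2m-1)\beta)$, $1\le m\le k$, are distinct, so $e^{-r\cos((2k-1)\beta)}$ occurs in the trace with coefficient $b_{k-1}\ne0$, and $u_k\ne0$. $\square$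

The angles $(2k-1)\beta\in(0,\frac\pi2)$ have distinct sines, so these eigenvalues are distinct. What remains is uniqueness: no other $c$, and one-dimensional solution spaces.

**Where completing the square stops.** Lemma 2 settles $c\le\sin\beta$. For $c>\sin\beta$ the right side of (3) is $(c-\sin\beta)\int_{\partial S}|u|^2\ge0$ and the identity forbids nothing; nor could it, since $u_2$ exists. We need an argument that sees individual values of $c$.

## 3. Testing with plane exponentials: a functional equation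

By reflection symmetry $u(r,-\varphi)$ solves (1) whenever $u$ does, so every solution is a sum of solutions with parity $u(r,-\varphi)=\sigma u(r,\varphi)$: $\sigma=1$ (even) or $\sigma=-1$ (odd). For such $u$, the trace $f(r)=u(r,\beta)\in L^2(0,\infty)$ determines $u$: if two solutions of the same parity have the same $f$, their difference has zero trace.

**Definition ($F$, $G$, $H$).** For $\mathrm{Re}\,p>0$ let
$$F(p)=\int_0^\infty f(r)e^{-pr}dr,\qquad |F(p)|\le\|f\|_{L^2}(2\,\mathrm{Re}\,p)^{-1/2},\tag{5}$$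
and for $w\in\Sigma=\{|\mathrm{Re}\,w|<\frac\pi2\}$ let $G(w)=F(\cos w)$ and $H(w)=(\sin w-c)G(w)$.

For $w=x+it$ we have $\mathrm{Re}\cos w=\cos x\cosh t$, positive in $\Sigma$. So $G$ is analytic and even in $\Sigma$. If $\beta<\frac\pi2$, (5) gives $G=O(e^{-|t|/2})$ on $|\mathrm{Re}\,w|\le\beta$. Since the Laplace transform is injective and $\cos$ is an open map, $f\ne0$ implies $G\not\equiv0$.

**Lemma 4.** Let $0<\beta<\frac\pi2$, $c>0$, and let $u$ solve (1) with parity $\sigma$. Then
$$H(2\beta-w)=-\sigma H(w),\qquad 2\beta-\tfrac\pi2<\mathrm{Re}\,w<\tfrac\pi2 .\tag{6}$$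

*Proof.* For $|\mathrm{Re}\,\zeta|<\frac\pi2-\beta$ let $v=e^{-r\cos(\varphi-\zeta)}=e^{-(x\cos\zeta+y\sin\zeta)}$. Then $\Delta v=v$, and $|v|=e^{-r\cos(\varphi-\mathrm{Re}\,\zeta)\cosh\mathrm{Im}\,\zeta}$ decays exponentially in $S$, with its derivatives, because $|\varphi-\mathrm{Re}\,\zeta|\le\beta+|\mathrm{Re}\,\zeta|<\frac\pi2$. Green's formula, for $u\in C_c^\infty(\overline S)$ and then by density for our $u$, gives $\int_S(\nabla u\cdot\nabla v+uv)=\int_{\partial S}u\,\partial_nv$. Compare with (1): $\int_{\partial S}u(\partial_nv-cv)\,ds=0$. On $\varphi=\pm\beta$ we have $\partial_n=\pm\frac1r\partial_\varphi$, hence $\partial_nv=\sin(\beta\mp\zeta)v$ and $v=e^{-r\cos(\beta\mp\zeta)}$. The trace of $u$ is $f$ on $\varphi=\beta$ and $\sigma f$ on $\varphi=-\beta$. So $H(\beta-\zeta)+\sigma H(\beta+\zeta)=0$; put $w=\beta+\zeta$. $\square$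

*Example ($k=1$).* Here $c=\sin\beta$, $f=e^{-r\cos\beta}$, $F(p)=\frac1{p+\cos\beta}$, $G(w)=\frac1{\cos w+\cos\beta}$, and
$$H(w)=\frac{\sin w-\sin\beta}{\cos w+\cos\beta}=\frac{2\cos\frac{w+\beta}2\sin\frac{w-\beta}2}{2\cos\frac{w+\beta}2\cos\frac{w-\beta}2}=\tan\frac{w-\beta}2,$$
which is odd about $w=\beta$, as (6) demands for $\sigma=1$.

*Example ($k=2$).* Here $f=(1+b_1)e^{-r\cos\beta}+b_1e^{-r\cos3\beta}$, so $G(w)=\frac{1+b_1}{\cos w+\cos\beta}+\frac{b_1}{\cos w+\cos3\beta}$. At $w=\beta$, using $\cos\beta+\cos3\beta=2\cos2\beta\cos\beta$,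
$$2\cos\beta\,G(\beta)=1+b_1+\frac{b_1}{\cos2\beta}=1+b_1\frac{2\cos^2\beta}{\cos2\beta}=0,$$
because $b_1=-\tan\beta/\tan2\beta=-\frac{1-\tan^2\beta}2=-\frac{\cos2\beta}{2\cos^2\beta}$. So $G$ vanishes at $\pm\beta$. This zero is no accident: it is the heart of the proof.

## 4. All candidates on the strip $|\mathrm{Re}\,w|\le\beta$

On the line $\mathrm{Re}\,w=\beta$, (6) links $G(\beta+it)$ and $G(\beta-it)$. Together with evenness and the decay of $G$, this is a boundary value problem in the strip $|\mathrm{Re}\,w|\le\beta$. We solve it completely: first one zero-free solution $E$, then all others by comparison with $E$. We treat at once a second case (B), needed for sectors wider than $\pi$.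

**Lemma 5.** Let either (A) $0<\beta<\frac\pi2$ and $c>\sin\beta$, or (B) $\frac\pi2<\beta<\pi$ and $c>1$. Put $a(t)=c-\sin(\beta+it)$, $t\in\mathbb R$, and
$$\nu=1+\frac\pi{2\beta}\ \text{ in case (A)},\qquad\nu=1-\frac{3\pi}{2\beta}\ \text{ in case (B)}.$$
There is a function $E$, even, continuous on $|\mathrm{Re}\,w|\le\beta$, analytic inside, with
$$E(\beta+it)\,a(t)=E(\beta-it)\,a(-t)\quad(t\in\mathbb R),\qquad C^{-1}\le|E(w)|\,e^{\nu|\mathrm{Im}\,w|}\le C .$$

*Proof.*

**Step 1. The argument of $a$, whose limit produces $\nu$.** We have $a(t)=(c-\sin\beta\cosh t)-i\cos\beta\sinh t$. So $a(-t)=\overline{a(t)}$, $a(0)=c-\sin\beta>0$, and $\mathrm{Im}\,a\ne0$ for $t\ne0$. Let $\omega=\arg a$ be the continuous branch with $\omega(0)=0$; it is smooth and odd. As $t\to+\infty$, $\sin(\beta+it)\sim\frac12e^te^{i(\pi/2-\beta)}$, so $a(t)\sim-\frac12e^te^{i(\pi/2-\beta)}$ and $\omega(+\infty)\equiv\frac\pi2-\beta\pm\pi$ modulo $2\pi$. In case (A), $\cos\beta>0$, so $\mathrm{Im}\,a<0$ and $\omega\in(-\pi,0)$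 for $t>0$; hence $\omega(+\infty)=-\frac\pi2-\beta$. In case (B), $\mathrm{Im}\,a>0$ and $\omega\in(0,\pi)$ for $t>0$; hence $\omega(+\infty)=\frac{3\pi}2-\beta$. In both cases $\omega(+\infty)=-\nu\beta$.

Write $a=A_+e^t+c+A_-e^{-t}$ with $A_+\neq0$. Then $\frac{a'}a-1=\frac{-c-2A_-e^{-t}}{A_+e^t+c+A_-e^{-t}}$ is, for large $t$, a smooth function of $e^{-t}$ vanishing at $e^{-t}=0$, so it and all its $t$-derivatives are $O(e^{-t})$. Since $\omega'=\mathrm{Im}(a'/a)$, $\omega-\omega(+\infty)$ and all its derivatives are $O(e^{-t})$.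

**Step 2. Remove the limit with a power of a cosine.** Let $b=\frac\pi{4\beta}$ and $\kappa=\nu/b$. For $w=x+it$, $|x|\le\beta$, we have $|bx|\le\frac\pi4$, $\mathrm{Re}\cos bw=\cos bx\cosh bt\ge\frac1{\sqrt2}\cosh bt>0$ and $|\cos bw|\le\cosh bt$. So the principal power $(\cos bw)^{-\kappa}$ is analytic, and $|\cos bw|^{-\kappa}\asymp e^{-\kappa b|t|}=e^{-\nu|t|}$. Let $\rho(t)=\arg\cos(b(\beta+it))$. As $b\beta=\frac\pi4$, $\cos(b(\beta+it))=\frac1{\sqrt2}(\cosh bt-i\sinh bt)$, so
$$\rho(t)=-\arctan(\tanh bt)=-\tfrac\pi4+\arctan(e^{-2bt}).$$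
Thus $\rho$ is smooth and odd, tends to $-b\beta$ as $t\to+\infty$, and the difference is exponentially small with all derivatives. Therefore
$$h(t)=-2\omega(t)+2\kappa\rho(t)$$
is real and odd, and its limit at $+\infty$ is $2\nu\beta-2\kappa b\beta=0$, reached exponentially fast with all derivatives. So $h$ is an odd Schwartz function.

**Step 3. Produce the jump $ih$ by a sine integral.** By Fourier sine inversion $h(t)=\int_0^\infty\hat h(k)\sin(kt)\,dk$, where $\hat h$ is rapidly decreasing and $\hat h(k)=O(k)$ at $0$. Put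
$$L(w)=\int_0^\infty\frac{\hat h(k)}{2\sinh k\beta}\cosh(kw)\,dk .$$
On $|\mathrm{Re}\,w|\le\beta$, $|\cosh kw|\le\cosh(k\,\mathrm{Re}\,w)\le\cosh k\beta$, so the integrand is at most $\frac12|\hat h(k)|\coth k\beta$, which is integrable (near $0$ since $\hat h(k)=O(k)$). So $L$ is even, bounded and continuous on the closed strip, and analytic inside. From $\cosh k(\beta+it)-\cosh k(\beta-it)=2i\sinh k\beta\,\sin kt$ we get $L(\beta+it)-L(\beta-it)=ih(t)$.

**Step 4. Assemble.** Let $E=(\cos bw)^{-\kappa}e^{L}$. It is even, and the two-sided bound follows from Step 2 and boundedness of $L$. The numbers $\cos b(\beta\pm it)$ have equal modulus and arguments $\pm\rho$, so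
$$\frac{E(\beta+it)}{E(\beta-it)}=e^{-2i\kappa\rho(t)+ih(t)}=e^{-2i\omega(t)}=\frac{\overline{a(t)}}{a(t)}=\frac{a(-t)}{a(t)} .\qquad\square$$

**Lemma 6.** Let $\beta,c$ be as in Lemma 5. Let $G\not\equiv0$ be even, continuous on $|\mathrm{Re}\,w|\le\beta$, analytic inside, with $G=O(e^{-|\mathrm{Im}\,w|/2})$ and
$$(\sin w-c)G(w)\big|_{w=\beta+it}=-\sigma\,(\sin w-c)G(w)\big|_{w=\beta-it},\qquad t\in\mathbb R.\tag{7}$$
Then case (B) is impossible. In case (A): if $\sigma=-1$, then $G=qE$ with a constant $q\ne0$, without zeros in $|\mathrm{Re}\,w|\le\beta$; if $\sigma=1$, then $G=q\cos\frac{\pi w}{2\beta}\,E$ with $q\ne0$, whose only zeros in $|\mathrm{Re}\,w|\le\beta$ are $w=\pm\beta$, with $|G(w)|\asymp|w\mp\beta|$ near them within the closed strip.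

*Proof.*

**Step 1. The quotient is entire and (anti)periodic.** Let $Q=G/E$. Condition (7) reads $a(t)G(\beta+it)=-\sigma a(-t)G(\beta-it)$. Dividing by $E(\beta+it)a(t)=E(\beta-it)a(-t)$ and using evenness,
$$Q(\beta+it)=-\sigma Q(\beta-it)=-\sigma Q(-\beta+it).$$
So the rule $Q(w+2n\beta)=(-\sigma)^nQ(w)$, $|\mathrm{Re}\,w|\le\beta$, $n\in\mathbb Z$, defines $Q$ consistently and continuously on $\mathbb C$, analytic off the lines $\mathrm{Re}\,w\in\beta+2\beta\mathbb Z$. By Morera's theorem $Q$ is entire. Also $Q(w+2\beta)=-\sigma Q(w)$ and $|Q|\le Ce^{(\nu-1/2)|\mathrm{Im}\,w|}$ everywhere.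

**Step 2. Growth decides.** In case (B), $\nu-\frac12=\frac12-\frac{3\pi}{2\beta}<0$ as $\beta<\pi$. So $Q$ is bounded and tends to $0$ as $\mathrm{Im}\,w\to\pm\infty$; by Liouville $Q=0$, contradicting $G\not\equiv0$.

In case (A), $\nu-\frac12=\frac12+\frac\pi{2\beta}$. Expand $Q=\sum_\mu q_\mu e^{i\pi\mu w/\beta}$, with $\mu\in\mathbb Z$ if $\sigma=-1$ and $\mu\in\mathbb Z+\frac12$ if $\sigma=1$. For every $y\in\mathbb R$,
$$q_\mu=\frac1{2\beta}\int_{-\beta}^{\beta}Q(x+iy)\,e^{-i\pi\mu(x+iy)/\beta}dx,\qquad|q_\mu|\le C\,e^{(\nu-\frac12)|y|}\,e^{\pi\mu y/\beta}.$$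
Let $y\to-\infty$ if $\mu>0$ and $y\to+\infty$ if $\mu<0$: $q_\mu=0$ whenever $\frac{\pi|\mu|}\beta>\frac12+\frac\pi{2\beta}$, that is, $|\mu|>\frac12+\frac\beta{2\pi}$. Since $\beta<\frac\pi2$, $\frac12+\frac\beta{2\pi}<1$. So only $\mu=0$ survives if $\sigma=-1$, and only $\mu=\pm\frac12$ if $\sigma=1$. With evenness of $Q$ this gives $Q=q$, respectively $Q=q\cos\frac{\pi w}{2\beta}$; $q\ne0$ because $G\not\equiv0$. The zeros of $\cos\frac{\pi w}{2\beta}$ in the closed strip are $\pm\beta$ and simple, and $E$ is bounded above and below near them. $\square$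

Let $\beta<\frac\pi2$, $c>\sin\beta$, and $u\ne0$ a solution with parity $\sigma$. Its $G$ satisfies all hypotheses of Lemma 6 (A): (7) is (6) on $\mathrm{Re}\,w=\beta$. So $G$ is unique up to a factor, and hence so are $F$, $f$, and $u$. We record:

**Corollary 1.** If $0<\beta<\frac\pi2$ and $c>\sin\beta$, each parity contributes at most a one-dimensional space of solutions of (1).

**The strip alone cannot select $c$.** One might hope that Lemma 6 already forbids most $c$. It does not. In case (A), for *every* $c>\sin\beta$ both candidates satisfy all its hypotheses. Indeed $E=O(e^{-\nu|t|})$ with $\nu>1$, and $E$ satisfies (7) with $\sigma=-1$ by Lemma 5. And $\cos\frac{\pi w}{2\beta}E=O(e^{-|t|})$ satisfies (7) with $\sigma=1$, since $\cos\frac{\pi(\beta+it)}{2\beta}=-\sin\frac{i\pi t}{2\beta}$ is odd in $t$. What has not been used is that $G=F(\cos w)$ is analytic in the *wider* strip $\Sigma$. Outside the narrow strip $G$ is $H/(\sin w-c)$, and the denominator vanishes at $\theta=\arcsin c>\beta$.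 For $G$ to be analytic there, $H$ must vanish at $\theta$. The relation (6) and evenness then carry this zero, in steps of $2\beta$, back into the narrow strip, where Lemma 6 lists all zeros that $G$ may have.

## 5. Carrying the zero at $\theta$ back into the strip: Theorem A

Let $0<\beta<\frac\pi2$, $\sin\beta<c<1$, and let $u\ne0$ solve (1) with parity $\sigma$. Write $c=\sin\theta$ with $\beta<\theta<\frac\pi2$.

**Step 1. The initial zero.** In $\Sigma$ the only zero of $\sin w-c$ is $w=\theta$. Since $G$ is analytic at $\theta$, $H(\theta)=0$.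

**Step 2. Transport.** Let $w_j=\theta-2j\beta$, and let $J$ be the integer with $-\beta\le w_J<\beta$; $J\ge1$ as $\theta>\beta$. We claim $G(w_j)=0$ for $1\le j\le J$.

Let $0\le j<J$ and assume $H(w_j)=0$, which holds for $j=0$. As $j<J$, we have $\beta\le w_j\le\theta<\frac\pi2$, and $\beta>2\beta-\frac\pi2$. So (6) applies at $w_j$ and gives $H(2\beta-w_j)=0$, where $2\beta-w_j=-w_{j+1}$. We need $\sin(-w_{j+1})\ne c$. If $j\ge1$, then $|w_{j+1}|=|w_j-2\beta|\le w_j<\theta$, the first inequality because $w_j\ge\beta$. If $j=0$, then $|w_1|=|\theta-2\beta|<\theta$ because $\theta>\beta$. So $-w_{j+1}\in\Sigma$ and $-w_{j+1}\ne\theta$, hence $\sin(-w_{j+1})\ne c$ and $G(-w_{j+1})=0$. As $G$ is even, $G(w_{j+1})=0$; hence $H(w_{j+1})=0$, and the induction continues.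

**Step 3. Compare with Lemma 6.** $G$ has the zero $w_J\in[-\beta,\beta)$. If $\sigma=-1$, $G$ has no zeros in the closed strip: impossible. If $\sigma=1$, the only zeros are $\pm\beta$, so $w_J=-\beta$, i.e. $\theta=(2J-1)\beta<\frac\pi2$. Thus $c=\sin\frac{(2J-1)\alpha}2$ with $(2J-1)\alpha<\pi$, that is, $c\in\mathcal C(\alpha)$.

*Proof of Theorem A.* Let $\alpha<\pi$ and $c<1$. For $c\le\sin\beta$ use Lemma 2: solutions exist only for $c=\sin\beta\in\mathcal C(\alpha)$, and they form a one-dimensional space. For $\sin\beta<c<1$ Step 3 shows that solutions are even and $c\in\mathcal C(\alpha)$; by Corollary 1 and Lemma 3 the solution space is then exactly one-dimensional. For $\alpha\ge\pi$, Lemma 1 excludes all $c<1$, and $\mathcal C(\alpha)=\varnothing$. $\blacksquare$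

In the example $k=2$, $\theta=3\beta$, $w_1=\beta$, $w_2=-\beta$ and $J=2$: the transported zero is the one computed in Section 3.

## 6. The range $-1\le\lambda<0$ for $\alpha<\pi$

Now let $\beta<\frac\pi2$ and $c\ge1$; we show that (1) has no solution $u\ne0$. We may assume a parity $\sigma$. The zero of $\sin w-c$ now lies on the line $\mathrm{Re}\,w=\frac\pi2$, at the edge of $\Sigma$, where $G$ need not be analytic. So we first continue $H$.

**Step 1. Continue $H$ across $\mathrm{Re}\,w=\frac\pi2$.** The function $-\sigma H(2\beta-w)$ is analytic for $2\beta-\frac\pi2<\mathrm{Re}\,w<2\beta+\frac\pi2$, and by (6) it equals $H$ on the overlap with $\Sigma$. So $H$ continues analytically to $-\frac\pi2<\mathrm{Re}\,w<2\beta+\frac\pi2$, and $H(2\beta-w)=-\sigma H(w)$ holds in this whole strip.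

**Step 2. The zero at the edge.** Write $c=\cosh\tau$, $\tau\ge0$, and $\theta=\frac\pi2+i\tau$, so $\sin\theta=\cosh\tau=c$. At $w=\theta-x$, $x\downarrow0$, $\mathrm{Re}\cos w=\sin x\cosh\tau$, so by (5) $|G(w)|\le C(\sin x\cosh\tau)^{-1/2}$. If $\tau>0$, $\theta$ is a simple zero of $\sin w-c$, so $|H(\theta-x)|\le Cx\cdot x^{-1/2}\to0$ and $H(\theta)=0$. If $\tau=0$, $\theta=\frac\pi2$ is a double zero of $\sin w-1$, so $|H(\theta-x)|\le Cx^2x^{-1/2}=Cx^{3/2}$, and the analytic function $H$ vanishes at $\theta$ to order at least $2$. Put $n=1$ if $\tau>0$ and $n=2$ if $\tau=0$.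

**Step 3. Transport.** Let $w_j=\theta-2j\beta$ and $-\beta\le\mathrm{Re}\,w_J<\beta$, so $J\ge1$. We claim that $G$ vanishes at $w_j$ to order at least $n$ for $1\le j\le J$. Let $0\le j<J$ and let $H$ vanish at $w_j$ to order at least $n$. By Step 1, $H$ vanishes at $2\beta-w_j=-w_{j+1}$ to order at least $n$. Since $-\beta\le\mathrm{Re}\,w_{j+1}\le\frac\pi2-2\beta$, $-w_{j+1}\in\Sigma$. In $\Sigma$, $\sin w-c$ has no zeros: if $\sin(x+iy)=\sin x\cosh y+i\cos x\sinh y$ is real with $|x|<\frac\pi2$, then $y=0$ and $\sin x<1\le c$. So $G$ vanishes at $-w_{j+1}$ to order at least $n$, by evenness also at $w_{j+1}$, and then so does $H$.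

**Step 4. Contradiction.** $G$ has a zero of order at least $n$ at $w_J$, $|\mathrm{Re}\,w_J|\le\beta$, $\mathrm{Im}\,w_J=\tau$. Lemma 6 (A) applies because $c\ge1>\sin\beta$: the zeros of $G$ in the closed strip, if any, are real, and $|G|\asymp|w\mp\beta|$ at them. If $\tau>0$, $w_J$ is not real; if $\tau=0$, $G=O(|w-w_J|^2)$. Both are impossible. $\blacksquare$

## 7. Eigenvalues $\lambda\ge0$, and the half-plane

**No eigenvalue $\lambda\ge0$, for any $\alpha$.** The tool is dilation. Let $u$ be an eigenfunction, real without loss of generality. Put $T(u,v)=\int_S\nabla u\cdot\nabla v$, $B(u,v)=\int_{\partial S}uv$, and $D_su(x)=s\,u(sx)$, $s>0$, a unitary operator on $L^2(S)$. Since $S$ is invariant under dilation, a change of variables gives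
$$T(D_sf,D_sg)=s^2T(f,g),\qquad B(D_sf,D_sg)=s\,B(f,g).$$
Write $T_s=T(u,D_su)$, $B_s=B(u,D_su)$, $I_s=\langle u,D_su\rangle$. Testing the eigenvalue equation with $D_su$ gives $T_s-B_s=\lambda I_s$. Testing with $D_{1/s}u$ gives $s^{-2}T_s-s^{-1}B_s=\lambda I_s$, since $T(u,D_{1/s}u)=s^{-2}T(D_su,u)$ and similarly for $B$ and the scalar product. Subtract and divide by $1-s^{-1}$, $s\ne1$: $T_s(1+s^{-1})=B_s$. As $s\to1$, $D_su\to u$ in $H^1(S)$, so $2T(u,u)=B(u,u)$. Hence $\lambda\|u\|^2=T(u,u)-B(u,u)=-T(u,u)$. If $T(u,u)=0$, $u$ would be constant, hence $0$ in $L^2(S)$. So $\lambda<0$.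

**The half-plane, $\alpha=\pi$, $c>1$.** Rotate to $\{y>0\}$, with $\partial_n=-\partial_y$. Let $u$ solve (1) with trace $f(x)\in L^2(\mathbb R)$. For $g\in C_c^\infty(\mathbb R)$ let
$$v(x,y)=\int_{\mathbb R}g(k)\,e^{-ikx}\,e^{-\sqrt{1+k^2}\,y}\,dk .$$
Then $\Delta v=v$; by Plancherel, $v$ and its derivatives have $L^2(dx)$-norms $O(e^{-y})$, so $v\in H^2$. Green's formula, by density in $u$, together with (1) gives $\int u(\partial_nv-cv)\,dx=0$ on $y=0$, i.e.
$$\int_{\mathbb R}\big(\sqrt{1+k^2}-c\big)\hat f(k)\,g(k)\,dk=0,\qquad\hat f(k)=\int f(x)e^{-ikx}dx .$$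
As $g$ is arbitrary and $\sqrt{1+k^2}=c$ for only two values of $k$, $\hat f=0$ a.e. So the trace is zero, and $u=0$.

## 8. Sectors wider than $\pi$, with $c>1$

The remaining case is $\frac\pi2<\beta<\pi$, $c>1$. Let $u\ne0$ solve (1) with parity $\sigma$; we look for a contradiction.

Lemma 4 fails at its first line: a plane exponential decaying in all of $S$ requires $|\mathrm{Re}\,\zeta|<\frac\pi2-\beta$, and there is no such $\zeta$. Also $F(\cos w)$ is undefined on $\mathrm{Re}\,w=\beta>\frac\pi2$. The remedy is to use $v=e^{-r\cos(\varphi-\zeta)}$ only in the part of $S$ where it decays, cutting off in the angle with a function $\eta(\varphi)$. Then Green's formula produces a flux through the rays $\varphi=\mathrm{const}$; this flux does not depend on $\varphi$, and it continues $H$ analytically. The price is at the tip: $|\nabla\eta|=|\eta'|/r$ is not square integrable near $r=0$, so $\eta v\notin H^1(S)$ in general, and we need to know a little about $u$ at the tip.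

### 8.1. Integrability at the tip

We show
$$\int_{S\cap\{r<1\}}|\nabla u|\,\frac{dx}r<\infty .\tag{8}$$

Let $B_\rho=S\cap\{r<\rho\}$, $A_\rho=B_{2\rho}\setminus B_\rho$, $e(\rho)=\int_{B_\rho}|\nabla u|^2$.

**Step 1. $L^4$ bounds.** $u\in L^4(S)\cap L^6(S)$ by the Sobolev embedding. The trace is in $L^4(\partial S)$: for $v\in C_c^\infty(\overline S)$,
$$\sin\beta\int_{\partial S}|v|^4=-\int_S\partial_x|v|^4\le4\int_S|v|^3|\nabla v|\le4\|v\|_{L^6}^3\|\nabla v\|_{L^2};$$
then use density.

**Step 2. A decay inequality for $e$.** Let $\rho\le\frac12$, let $m$ be the mean of $u$ over $A_\rho$, and let $\chi=1$ for $r\le\rho$, $\chi=2-r/\rho$ on $[\rho,2\rho]$, $\chi=0$ beyond. Test (1) with $\chi^2\overline{(u-m)}\in H^1(S)$. Since $|\nabla\chi|=1/\rho$ on $A_\rho$ and $0$ elsewhere,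
$$\int\chi^2|\nabla u|^2\le\frac2\rho\|\nabla u\|_{L^2(A_\rho)}\|u-m\|_{L^2(A_\rho)}+\int_{B_{2\rho}}|u|(|u|+|m|)\,dx+c\int_{\partial S\cap\{r<2\rho\}}|u|(|u|+|m|)\,ds .$$
The Poincaré inequality on $A_1$, scaled to $A_\rho$, is $\|u-m\|_{L^2(A_\rho)}\le C\rho\|\nabla u\|_{L^2(A_\rho)}$. So the first term is at most $C(e(2\rho)-e(\rho))$. By Hölder, $|m|\le|A_\rho|^{-1/4}\|u\|_{L^4}\le C\rho^{-1/2}$. The second term is at most
$$\|u\|_{L^4}^2|B_{2\rho}|^{1/2}+|m|\,\|u\|_{L^4}|B_{2\rho}|^{3/4}\le C\rho+C\rho^{-1/2}\rho^{3/2}=O(\rho).$$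
The third is at most $C\rho^{1/2}+C\rho^{-1/2}\rho^{3/4}=O(\rho^{1/4})$, by Hölder with the $L^4(\partial S)$ bound. Hence $e(\rho)\le C(e(2\rho)-e(\rho))+C\rho^{1/4}$; moving $Ce(\rho)$ to the left,
$$e(\rho)\le\tau_0\,e(2\rho)+C\rho^{1/4},\qquad\tau_0=\tfrac C{1+C}<1 .$$

**Step 3. Iterate and sum.** With $e_j=e(2^{-j})$, $e_j\le\tau_0e_{j-1}+C2^{-j/4}$ for $j\ge1$, so $e_j\le\tau_0^je_0+C\sum_{i=1}^j\tau_0^{j-i}2^{-i/4}\le C\tau_1^j$ for any $\tau_1\in(\max(\tau_0,2^{-1/4}),1)$. As $\int_{A_\rho}r^{-2}dx=2\beta\ln2$, Cauchy–Schwarz gives $\int_{A_{2^{-j-1}}}|\nabla u|\frac{dx}r\le C\,e(2^{-j})^{1/2}\le C\tau_1^{j/2}$. Summing over $j\ge0$ gives (8). $\square$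

### 8.2. The flux through a ray

For $|\mathrm{Re}\,\zeta|<\beta+\frac\pi2$ let $v=e^{-r\cos(\varphi-\zeta)}$ and $I_\zeta=(\mathrm{Re}\,\zeta-\frac\pi2,\mathrm{Re}\,\zeta+\frac\pi2)\cap[-\beta,\beta]$, an interval with non-empty interior. On a compact $K\subset I_\zeta$, $\cos(\varphi-\mathrm{Re}\,\zeta)\ge\delta>0$, so $|v|\le e^{-\delta r\cosh\mathrm{Im}\,\zeta}$. For a.e. $\varphi\in I_\zeta$ put
$$W_\zeta(\varphi)=\int_0^\infty\Big(\frac1ru_\varphi-\sin(\varphi-\zeta)\,u\Big)e^{-r\cos(\varphi-\zeta)}\,dr .$$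

**Step 1. $W_\zeta$ is well defined and locally integrable on $I_\zeta$.** We have $|\frac1ru_\varphi|\le|\nabla u|$, $|\sin(\varphi-\zeta)|\le\cosh\mathrm{Im}\,\zeta$ and $dr\,d\varphi=dx/r$. For $r<1$, $|\nabla u|/r$ is integrable by (8), and $|u|/r$ is integrable since $u\in L^4$ and $1/r\in L^{4/3}(B_1)$. For $r>1$ use Cauchy–Schwarz with the exponential factor. So the integrand is integrable over $(0,\infty)\times K$ for each compact $K\subset I_\zeta$, and Fubini applies.

**Step 2. The flux identity.** Let $\eta\in C^\infty([-\beta,\beta])$ have compact support in $I_\zeta$. Then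
$$\int\eta'(\varphi)W_\zeta(\varphi)\,d\varphi=\int_{\partial S}\eta\,u\,(cv-\partial_nv)\,ds .\tag{9}$$
To see this, let $\chi_\varepsilon(r)$ be $0$ for $r<\varepsilon$, $1$ for $r>2\varepsilon$, and linear between. Then $\eta\chi_\varepsilon v\in H^1(S)$, and (1) gives
$$\int_S\big(\nabla u\cdot\nabla(\eta\chi_\varepsilon v)+u\,\eta\chi_\varepsilon v\big)=c\int_{\partial S}\eta\chi_\varepsilon uv\,ds .$$
On the other hand $\Delta v=v$ and Green's formula give
$$\int_S\big(\nabla v\cdot\nabla(\eta\chi_\varepsilon u)+v\,\eta\chi_\varepsilon u\big)=\int_{\partial S}\eta\chi_\varepsilon u\,\partial_nv\,ds,$$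
first for $u\in C_c^\infty(\overline S)$, then for our $u$ by density, because $v$ and $\nabla v$ decay exponentially on the support of $\eta\chi_\varepsilon$. Subtract; the terms with $\eta\chi_\varepsilon\nabla u\cdot\nabla v$ cancel:
$$\int_S(v\nabla u-u\nabla v)\cdot\nabla(\eta\chi_\varepsilon)\,dx=\int_{\partial S}\eta\chi_\varepsilon u\,(cv-\partial_nv)\,ds .$$
Here $\nabla(\eta\chi_\varepsilon)=\frac1r\eta'\chi_\varepsilon e_\varphi+\eta\chi_\varepsilon'e_r$. As $\frac1rv_\varphi=\sin(\varphi-\zeta)v$, the $e_\varphi$-part contributes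
$$\iint\eta'\chi_\varepsilon\Big(\frac1ru_\varphi-\sin(\varphi-\zeta)u\Big)v\,dr\,d\varphi\to\int\eta'W_\zeta\,d\varphi$$
by Step 1 and dominated convergence. The $e_r$-part is at most
$$\frac C\varepsilon\int_{A_\varepsilon}(|\nabla u|+|u|)\,dx\le C\big(e(2\varepsilon)^{1/2}+\varepsilon^{1/2}\big)\to0,$$
by Cauchy–Schwarz for $\nabla u$ and Hölder for $u\in L^4$, since $|A_\varepsilon|\asymp\varepsilon^2$. The boundary integral converges too, since $f\in L^2$. This proves (9).

**Step 3. The flux is constant in $\varphi$ and analytic in $\zeta$.** For $\eta\in C_c^\infty(\mathrm{int}\,I_\zeta)$ the right side of (9) is $0$, so $\int\eta'W_\zeta=0$ for all such $\eta$, and $W_\zeta$ equals a.e. a constant, $\Phi(\zeta)$. Fix $\zeta_0$ and $\psi\in C_c^\infty(\mathrm{int}\,I_{\zeta_0})$ with $\int\psi=1$. For $\zeta$ near $\zeta_0$ we still have $\mathrm{supp}\,\psi\subset\mathrm{int}\,I_\zeta$, and $\Phi(\zeta)=\int\psi W_\zeta\,d\varphi$. The integrand is analytic in $\zeta$ and dominated,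 locally uniformly in $\zeta$, by $C(|\nabla u|+|u|)e^{-\delta r}$, integrable on $(0,\infty)\times\mathrm{supp}\,\psi$. So $\Phi$ is analytic in $|\mathrm{Re}\,\zeta|<\beta+\frac\pi2$.

**Step 4. Growth.** Let $\mathrm{Re}\,\zeta$ stay in a compact subset of $(-\beta-\frac\pi2,\beta+\frac\pi2)$; finitely many functions $\psi$ and one $\delta>0$ suffice there. With $t=\mathrm{Im}\,\zeta$, the $\nabla u$-part of $\int\psi W_\zeta$ is bounded by a constant, as in Step 1. By Hölder with $|u|=|u|r^{1/4}\cdot r^{-1/4}$, the $u$-part is at most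
$$C\cosh t\Big(\iint|u|^4r\,dr\,d\varphi\Big)^{1/4}\Big(\int_0^\infty r^{-1/3}e^{-\frac43\delta r\cosh t}dr\Big)^{3/4}\le C\cosh t\,(\cosh t)^{-1/2}.$$
Hence $|\Phi(\zeta)|\le Ce^{|t|/2}$.

**Step 5. Value on the boundary ray, and symmetry.** Let $|\mathrm{Re}\,\zeta-\beta|<\frac\pi2$, so $\beta\in I_\zeta$. Choose $\eta$ with $\eta(\beta)=1$, supported near $\beta$ and compactly in $I_\zeta$, so $\eta(-\beta)=0$. The left side of (9) is $\Phi(\zeta)\int\eta'=\Phi(\zeta)$. On $\varphi=\beta$, $\partial_nv=\sin(\beta-\zeta)v$ and $v=e^{-r\cos(\beta-\zeta)}$. So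
$$\Phi(\zeta)=-\big(\sin(\beta-\zeta)-c\big)F(\cos(\beta-\zeta)),\qquad|\mathrm{Re}\,\zeta-\beta|<\tfrac\pi2.\tag{10}$$
Since $u(r,-\varphi)=\sigma u(r,\varphi)$ and $u_\varphi(r,-\varphi)=-\sigma u_\varphi(r,\varphi)$, the definition gives $W_{-\zeta}(-\varphi)=-\sigma W_\zeta(\varphi)$; hence $\Phi(-\zeta)=-\sigma\Phi(\zeta)$.

### 8.3. Extension of $G$ and contradiction

**Step 1. Extend $H$ and $G$.** Put $H(w)=-\Phi(\beta-w)$, analytic for $-\frac\pi2<\mathrm{Re}\,w<2\beta+\frac\pi2$. For $|\mathrm{Re}\,w|<\frac\pi2$, (10) says $H(w)=(\sin w-c)G(w)$ with $G(w)=F(\cos w)$, as before. Define $G=H/(\sin w-c)$ for $-\frac\pi2<\mathrm{Re}\,w<\pi$; note $\pi<2\beta+\frac\pi2$. With $c=\cosh\tau$, $\tau>0$, the only zeros of $\sin w-c$ there are the simple zeros $\frac\pi2\pm i\tau$. At $w=\frac\pi2-x\pm i\tau$, $x\downarrow0$, $\mathrm{Re}\cos w=\sin x\cosh\tau$, so (5) gives $|H(w)|\le Cx\cdot x^{-1/2}\to0$. So $H(\frac\pi2\pm i\tau)=0$ and $G$ is analytic in $-\frac\pi2<\mathrm{Re}\,w<\pi$.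 As $G$ is even in $|\mathrm{Re}\,w|<\frac\pi2$, setting $G(w)=G(-w)$ for $-\pi<\mathrm{Re}\,w<\frac\pi2$ extends it to an even analytic function in $|\mathrm{Re}\,w|<\pi$, which contains $|\mathrm{Re}\,w|\le\beta$.

**Step 2. Check the hypotheses of Lemma 6.** For $0\le\mathrm{Re}\,w\le\beta$, $|H(w)|=|\Phi(\beta-w)|\le Ce^{|\mathrm{Im}\,w|/2}$ by Step 4 of 8.2, and $|\sin w-c|\ge|\sinh\mathrm{Im}\,w|-c\ge C^{-1}e^{|\mathrm{Im}\,w|}$ for large $|\mathrm{Im}\,w|$. So $G=O(e^{-|\mathrm{Im}\,w|/2})$ there, and on $|\mathrm{Re}\,w|\le\beta$ by evenness. Next, $H(\beta+it)=-\Phi(-it)=\sigma\Phi(it)=-\sigma H(\beta-it)$, which is (7). Finally $G\not\equiv0$ because $f\ne0$.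

**Step 3. Contradiction.** By Lemma 6, case (B) is impossible. So (1) has only the zero solution for $\frac\pi2<\beta<\pi$, $c>1$. $\blacksquare$

*Proof of Theorem B.* The operator is self-adjoint, so its eigenvalues are real, and $\lambda\ge0$ is excluded by the dilation argument of Section 7. Let $\lambda=-1/c^2<0$. If $\alpha\ge\pi$, Lemma 1 excludes $c\le1$; for $c>1$ the half-plane argument of Section 7 covers $\alpha=\pi$, and the present section covers $\alpha>\pi$; and $\mathcal C(\alpha)=\varnothing$. If $\alpha<\pi$, Theorem A covers $c<1$, including simplicity, and Section 6 excludes $c\ge1$. The eigenfunctions are those of Lemma 3, rescaled by $U(x)=u(x/\tilde c)$. $\blacksquare$
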